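# Homomorphism counts on a logarithmic scale need not form a polyhedral cone

## 1. Rational polyhedral cones from small collections of graphs

Fix a few connected graphs $H_1,\dots,H_m$. For each graph $G$, count the homomorphisms from each $H_i$ to $G$, take logarithms of the $m$ counts, and look from far away at the set of all vectors that arise. What shape do you see? The first guess is: a cone cut out by finitely many linear inequalities with rational coefficients. We make the question precise and test the guess on small cases.

**Definition (counts and number profile).** For a finite simple graph $H$ and a finite simple (loopless) graph $G$, $\operatorname{hom}(H;G)$ is the number of graph homomorphisms $H\to G$, that is, of maps $V(H)\to V(G)$ sending edges to edges. Let $\mathcal U=\{H_1,\dots,H_m\}$ be a finite collection of finite connected simple graphs. Its number profile is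
$$\mathcal N_{\mathcal U}=\{(\operatorname{hom}(H_1;G),\dots,\operatorname{hom}(H_m;G)): G\text{ a finite simple graph}\}\subseteq\mathbb R^m_{\ge0}.$$

For example, if $\mathcal U=\{K_1,K_2\}$, then $G$ contributes the point $(|V(G)|,2|E(G)|)$.

**Definition (tropicalization).** For $S\subseteq\mathbb R^m_{\ge 0}$ and $t>1$ put $\log_t(S)=\{(\log_tx_1,\dots,\log_tx_m):x\in S\cap\mathbb R^m_{>0}\}$, and $\operatorname{trop}(S)=\lim_{t\to\infty}\log_t(S)$, a limit of sets.

For example, if $S=\{(m,m(m-1)):m\ge2\}$, the points of $\log_t(S)$ are $\frac1{\log t}(\log m,\log m+\log(m-1))$. As $t\to\infty$ they fill the ray $\{(a,2a):a\ge0\}$ more and more densely, and this ray is $\operatorname{trop}(S)$.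

**Definition (polyhedral cone).** A cone in $\mathbb R^m$ is polyhedral if it is the solution set of finitely many inequalities $L_j(y)\ge0$ with $L_j$ linear; it is rational polyhedral if the $L_j$ can be chosen with rational coefficients.

From now on logarithms are natural. If all $\operatorname{hom}(H_i;G)>0$, the vector $y(G)=(\log\operatorname{hom}(H_i;G))_i$ is called the *log vector* of $G$. We use these standing facts.

* **(F1)** $\mathcal N_{\mathcal U}$ is closed under coordinatewise multiplication, since $\operatorname{hom}(H;G\times G')=\operatorname{hom}(H;G)\operatorname{hom}(H;G')$ for the categorical product. Consequently $\operatorname{trop}(\mathcal N_{\mathcal U})$ is a closed convex cone.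
* **(F2)** A vector $c\in\mathbb R^m$ satisfies $c\cdot y\ge0$ for all $y\in\operatorname{trop}(\mathcal N_{\mathcal U})$ exactly when the pure binomial inequality $\prod_{c_i>0}\operatorname{hom}(H_i;G)^{c_i}\ge\prod_{c_i<0}\operatorname{hom}(H_i;G)^{-c_i}$ holds for every $G$ with all $\operatorname{hom}(H_i;G)>0$. Taking logarithms: exactly when $c\cdot y(G)\ge0$ for every log vector $y(G)$.
* **(F3)** $\operatorname{trop}(\mathcal N_{\mathcal U})$ is the closed convex cone generated by the log vectors. Indeed, by (F2) the two closed convex cones have the same nonnegative linear functionals, and by separation a closed convex cone is determined by these. In particular every log vector lies in $\operatorname{trop}(\mathcal N_{\mathcal U})$.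

**Example 1: $\mathcal U=\{K_1,K_2\}$.** Write $(x,y)=(\log|V|,\log 2|E|)$. If $|E|\ge1$, then $1\le2|E|\le|V|^2$, so $0\le y\le 2x$. The graphs $K_m$ give the direction $(1,2)$ in the limit. One edge plus many isolated vertices gives $(1,0)$. These two rays span $\{0\le y\le2x\}$, so by (F3) this is the tropicalization.

**Example 2: $\mathcal U=\{K_2,K_3\}$.** Write $(x,y)=(\log\operatorname{hom}(K_2;G),\log\operatorname{hom}(K_3;G))$. Clearly $y\ge0$. Also $2y\le3x$, by an argument we will use again. Let $(X_1,X_2,X_3)$ be a uniformly random homomorphism from $K_3$ to $G$, and let $H(\cdot)$ denote Shannon entropy. By submodularity,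
$$H(X_1X_2)+H(X_2X_3)+H(X_1X_3)\ge H(X_1X_2X_3)+H(X_2)+H(X_1X_3)\ge2H(X_1X_2X_3)=2y ,$$
and each term on the left is at most $x$, because each pair is a homomorphism from $K_2$ and the entropy of a variable is at most the logarithm of the number of its values. The graphs $K_m$ give direction $(2,3)$; a triangle plus many disjoint edges gives $(1,0)$. So the cone is $\{y\ge0,\ 2y\le3x\}$.

**Example 3: $\mathcal U=\{K_1,K_2,P\}$ with $P$ the path with two edges.** With $d$ the degree function, the coordinates are $x=\log|V|$, $y=\log\sum d$, $w=\log\sum d^2$. We have $y\le w\le2y$, $w\le x+y$ (as $d\le|V|$) and $2y\le x+w$ (Cauchy–Schwarz). To find the cone defined by these four inequalities, note that $y\ge0$ follows from $y\le w\le 2y$. If $y=0$, then $w=0$ and $x\ge0$, giving the ray $(1,0,0)$. In the slice $y=1$ we need $1\le w\le2$ and $x\ge\max(w-1,2-w)$. This is a polyhedron with vertices $(x,w)=(1,1),(\frac12,\frac32),(1,2)$ and recession direction $x$. So the cone is generated by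
$$(1,0,0),\quad(1,1,1),\quad(1,2,3),\quad(1,1,2),$$
realized in the limit by one edge plus isolated vertices, perfect matchings, complete graphs and stars. Again the tropicalization is rational polyhedral.

Keep one more observation from Example 3. The inequality $2y\le x+w$ also has an entropy proof. Take a uniformly random directed edge $(X_1,X_2)$ and a conditionally independent copy $X_2'$ of $X_2$ given $X_1$. Then $(X_2,X_1,X_2')$ is a homomorphism from $P$, so $w\ge H(X_1)+2(H(X_1X_2)-H(X_1))=2y-H(X_1)\ge2y-x$. Gluing two copies of a graph along a part gives a *lower* bound by entropies.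

Each time the plan was the same: list some inequalities, find the extreme rays of the cone they define, and realize every ray by a family of graphs. If the list is complete after finitely many steps, we are done. Nothing in (F1)–(F3) says that it ever is complete. Closure under multiplication gives convexity, and a closed convex cone can be round.

## 2. A round edge, and a test that detects it

Consider the cone
$$\{(u,\psi,\varphi):u\ge0,\ \psi\ge0,\ \varphi^2\le u\psi\}\subseteq\mathbb R^3 .$$
On it, $\psi=0$ forces $\varphi=0$. If this cone were polyhedral, then near the face $\psi=0$ the function $\varphi$ could be negative at most at a linear rate: $\varphi\ge-\lambda\psi$ for some constant $\lambda$. But the point $(1,\tau^2,-\tau)$ lies in the cone, and $-\tau+\lambda\tau^2<0$ for small $\tau>0$. We turn this into a test. Recall **Farkas' lemma**: if a linear functional $\Phi$ is $\ge0$ on $\{L_1\ge0,\dots,L_p\ge0\}$, with $L_1,\dots,L_p$ linear, then $\Phi=\sum_j\nu_jL_j$ for some $\nu_j\ge0$.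

**Lemma 1 (test).** Let $\mathcal K\subseteq\mathbb R^d$ and let $u,\Phi,\Psi$ be linear functionals on $\mathbb R^d$ such that

(i) $\Psi\ge0$ on $\mathcal K$, and for every integer $s\ge1$ there is a real $c_s$ with $s\Phi+u+c_s\Psi\ge0$ on $\mathcal K$;

(ii) for every $\lambda\ge0$ there is $y\in\mathcal K$ with $\Phi(y)+\lambda\Psi(y)<0$.

Then $\mathcal K$ is not a polyhedral cone.

*Proof.* Suppose $\mathcal K=\{L_1\ge0,\dots,L_r\ge0\}$. If $y\in\mathcal K$ and $\Psi(y)=0$, then (i) gives $\Phi(y)\ge-u(y)/s$ for all $s$, so $\Phi(y)\ge0$. Since $\Psi\ge0$ on $\mathcal K$, the set $\{L_1\ge0,\dots,L_r\ge0,-\Psi\ge0\}$ is exactly $\mathcal K\cap\{\Psi=0\}$. Hence $\Phi\ge0$ on it, and Farkas' lemma gives $\Phi=\sum_j\mu_jL_j-\lambda\Psi$ with $\mu_j,\lambda\ge0$. Then $\Phi+\lambda\Psi=\sum_j\mu_jL_j\ge0$ on $\mathcal K$, contradicting (ii). $\square$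

The round cone above passes the test: there $s\varphi+u+s^2\psi\ge s\varphi+2s\sqrt{u\psi}\ge s\varphi+2s|\varphi|\ge0$, so $c_s=s^2$ works.

The question whether $\operatorname{trop}(\mathcal N_{\mathcal U})$ is always a rational polyhedral cone comes from Grigoriy Blekherman and Annie Raymond, "A Path Forward: Tropicalization in Extremal Combinatorics", arXiv:2108.06377 (2021). The guess is wrong.

**Theorem 1.** There is an explicit collection $\mathcal U$ of 11 finite connected simple graphs such that $\operatorname{trop}(\mathcal N_{\mathcal U})$ is not a polyhedral cone.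

So the cone is not polyhedral at all, with rational coefficients or otherwise. The round edge comes from information theory: in Examples 2 and 3, entropy inequalities produced inequalities between counts, and for four random variables there is an infinite family of entropy inequalities with exactly the shape (i). We first find the round edge among entropies (Sections 3–5), then transport it to graphs (Sections 6–10).

## 3. The Ingleton expression and its companion $\sigma$

For random variables with finite alphabets, juxtaposition denotes joint variables. We write $H(X|Y)=H(XY)-H(Y)$ and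
$$I(X{:}Y|Z)=H(XZ)+H(YZ)-H(XYZ)-H(Z)=H(X|Z)-H(X|YZ).$$
Textbook facts used freely: $H(X)\le\log(\text{number of values})$, with equality for uniform variables; $H(X|Y)\ge0$; $I(X{:}Y|Z)\ge0$, with equality iff $X,Y$ are conditionally independent given $Z$; the chain rule $I(X{:}YZ|T)=I(X{:}Y|T)+I(X{:}Z|YT)$; subadditivity $H(X_1\cdots X_j|Z)\le\sum_iH(X_i|Z)$; and conditional quantities given $Z$ are averages over $z$ of the quantities of the conditional laws given $Z=z$. An $H$ applied to random variables is an entropy; other $H$'s are graphs.

For random variables $A,B,C,D$ put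
$$\mathrm{Ing}=I(C{:}D|A)+I(C{:}D|B)+I(A{:}B)-I(C{:}D),\qquad\sigma=I(A{:}C|D)+I(A{:}D|C)\ge0 .$$
Expanding (in $\mathrm{Ing}$ the terms $H(A)$ and $H(B)$ cancel),
$$\mathrm{Ing}=H(AC)+H(AD)+H(BC)+H(BD)+H(CD)-H(ACD)-H(BCD)-H(AB)-H(C)-H(D),\tag{1}$$
$$\sigma=H(AC)+H(AD)+2H(CD)-2H(ACD)-H(C)-H(D).\tag{2}$$
In both lines the coefficients sum to $0$; this will matter.

**Example.** Let $A,B$ be independent fair bits, $C=A\wedge B$, $D=A\vee B$. Given $A=0$ we have $C=0$, and given $A=1$ we have $D=1$. So $I(C{:}D|A)=0$, likewise $I(C{:}D|B)=0$, and $I(A{:}B)=0$. Hence $\mathrm{Ing}=-I(C{:}D)$. Here $C=1$ has probability $\frac14$, $D=1$ has probability $\frac34$, and $(C,D)$ takes the values $(0,0),(0,1),(1,1)$ with probabilities $\frac14,\frac12,\frac14$. So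
$$I(C{:}D)=2\big(2\log2-\tfrac34\log3\big)-\tfrac32\log2=\tfrac52\log2-\tfrac32\log3\approx0.085 .$$
For $\sigma$: given $D=0$ everything is constant. Given $D=1$ (probability $\frac34$) the pair $(A,B)$ is uniform on three values, $A$ and $C$ have entropy $\log3-\frac23\log2$ each, and $AC$ has entropy $\log3$. So $I(A{:}C|D)=\frac34(\log3-\frac43\log2)$. By the symmetry that complements the bits $A,B$ and swaps the roles of $C$ and $D$, $I(A{:}D|C)$ is the same. Thus $\sigma=\frac32\log3-2\log2\approx0.262$, and $-\mathrm{Ing}/\sigma\approx0.33$.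

So $\mathrm{Ing}$ can be negative. In the language of Lemma 1, with $\Phi=\mathrm{Ing}$ and $\Psi=\sigma$, we need two things: inequalities showing that $\mathrm{Ing}$ cannot be negative when $\sigma=0$, and examples in which $-\mathrm{Ing}/\sigma$ is as large as we like.

## 4. Matúš's inequalities

**Lemma 2 (Matúš's inequalities).** For all finite random variables $A,B,C,D$ and all integers $s\ge1$,
$$s\,\mathrm{Ing}+I(C{:}D|A)+\tfrac{s(s+1)}2\,\sigma\ge0.\tag{3}$$

*Proof.* The device is to adjoin many conditionally independent copies of $A$ and to track how much they jointly know about $(C,D)$.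

**Step 1: set up the copies.** Let $A_0=A$. Adjoin $A_1,\dots,A_s$ such that, given $(C,D)$, the variables $(A_0,B),A_1,\dots,A_s$ are independent and each $A_i$ has the conditional law of $A$. Then $A_0,\dots,A_s$ are i.i.d. given $(C,D)$. Put $a_j=I(A_1\cdots A_j{:}CD)$. By exchangeability $I(A_0A_1\cdots A_j{:}CD)=a_{j+1}$ for $0\le j\le s$. Fix $1\le j\le s$ and $E=(A_1,\dots,A_j)$. Then $E$ is independent of $(A,B)$ given $(C,D)$.

**Step 2: compare $E$'s information with and without conditioning.** The purpose is to make the term $I(A{:}B)$ of $\mathrm{Ing}$ appear. We claim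
$$I(E{:}CD)\le I(E{:}CD|A)+I(E{:}CD|B)+I(A{:}B).\tag{4}$$
By the conditional independence, $I(E{:}CD|A)=H(E|A)-H(E|ACD)=H(E|A)-H(E|CD)$, and likewise for $B$. So right side minus left side is
$$H(E|A)+H(E|B)+I(A{:}B)-H(E)-H(E|CD).$$
Now $H(E|A)+H(E|B)+I(A{:}B)-H(E)=H(AE)+H(BE)-H(AB)-H(E)=I(A{:}B|E)+H(E|AB)$. So the difference equals $I(A{:}B|E)+H(E|AB)-H(E|CD)$. This is $\ge0$ because $H(E|AB)\ge H(E|ABCD)=H(E|CD)$.

**Step 3: bound the conditional terms.** The purpose is to bring in $I(C{:}D|B)$. We claim
$$I(E{:}CD|B)\le I(C{:}D|B)+I(E{:}C|D)+I(E{:}D|C),\tag{5}$$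
and the same with $A$ in place of $B$. By the chain rule $I(E{:}CD|B)=I(E{:}C|B)+I(E{:}D|BC)$. For the first term,
$$I(E{:}C|B)\le I(ED{:}C|B)=I(C{:}D|B)+I(E{:}C|BD),$$
$$I(E{:}C|BD)\le I(E{:}BC|D)=I(E{:}C|D)+I(E{:}B|CD)=I(E{:}C|D).$$
For the second, $I(E{:}D|BC)\le I(E{:}BD|C)=I(E{:}D|C)+I(E{:}B|CD)=I(E{:}D|C)$. Only $I(E{:}B|CD)=0$ was used, and $I(E{:}A|CD)=0$ holds too, so the same works for $A$.

**Step 4: bring in $\sigma$.** Since $A_1,\dots,A_j$ are conditionally i.i.d. given $(C,D)$ and each $(A_i,C,D)$ has the law of $(A,C,D)$,
$$I(E{:}C|D)=H(E|D)-H(E|CD)\le\sum_{i\le j}H(A_i|D)-jH(A|CD)=j\,I(A{:}C|D).$$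
Exchanging $C$ and $D$ and adding,
$$I(E{:}C|D)+I(E{:}D|C)\le j\sigma.\tag{6}$$

**Step 5: a one-step inequality for $a_j$.** By the chain rule, $I(E{:}CD|A)=a_{j+1}-a_1$. Inserting this, (5) for $B$, and (6) in (4):
$$a_j\le a_{j+1}-a_1+I(C{:}D|B)+j\sigma+I(A{:}B).\tag{7}$$
We rewrite $\mathrm{Ing}$ in the same terms. Expanding in entropies, $I(C{:}D)-I(C{:}D|A)=I(A{:}C)-I(A{:}C|D)$. Also $a_1=I(A{:}CD)=I(A{:}C)+I(A{:}D|C)$. Hence $I(C{:}D)=I(C{:}D|A)+a_1-\sigma$, and
$$\mathrm{Ing}=I(C{:}D|B)+I(A{:}B)-a_1+\sigma .$$
With (7) this says
$$\mathrm{Ing}\ge a_j-a_{j+1}-(j-1)\sigma .$$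

**Step 6: telescope.** Summing over $j=1,\dots,s$ gives $s\,\mathrm{Ing}\ge a_1-a_{s+1}-\frac{s(s-1)}2\sigma$. By (5) for $A$ and (6), both with $j=s$,
$$a_{s+1}-a_1=I(A_1\cdots A_s{:}CD|A_0)\le I(C{:}D|A)+s\sigma .$$
So $s\,\mathrm{Ing}\ge-I(C{:}D|A)-\big(s+\frac{s(s-1)}2\big)\sigma=-I(C{:}D|A)-\frac{s(s+1)}2\sigma$. $\square$

## 5. Four positions on a long cycle with $-\mathrm{Ing}/\sigma$ unbounded

**Lemma 3.** For every $\lambda\ge0$ there are finite random variables $A,B,C,D$ with rational joint law such that $\mathrm{Ing}+\lambda\sigma<0$.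

The plan is to let $A,B,C,D$ be random positions on a long cycle, so that only differences of positions matter. One difference has a very flat law $Q$, with decay rate $\varepsilon$ per step. Then $\sigma$ measures how well one can notice a shift of $Q$ by one step, which is of order $\varepsilon^2$. On the other hand $\mathrm{Ing}$ measures the effect of cutting $Q$ in the middle and pushing the halves apart, which leaves a dip and changes the entropy at order $\varepsilon$.

*Proof.* **Step 1: the construction.** Let $\theta\in(\frac12,1)$ be rational and $\varepsilon=1-\theta$. Let $Q$ be the law on $\mathbb Z$ with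
$$Q(x)=\tfrac\varepsilon2\theta^{x-1}\ (x\ge1),\qquad Q(x)=\tfrac\varepsilon2\theta^{-x}\ (x\le0).$$
Each half has mass $\frac12$, $Q$ is invariant under $x\mapsto1-x$, and $Q(x+1)/Q(x)$ is $\theta$ for $x\ge1$, $1$ for $x=0$, and $\theta^{-1}$ for $x\le-1$. Let $U,V$ be independent and uniform on $\{1,-1\}$. Let $J$ be an integer variable with the following conditional law:

* if $U\ne V$: $J\sim Q$;
* if $U=V=1$: $J-1\sim Q(\cdot\,|\,\ge1)$;
* if $U=V=-1$: $J+1\sim Q(\cdot\,|\,\le0)$.

Let $L\ge5$, let $B$ be uniform on $\mathbb Z_L$ and independent of $(U,V,J)$, and put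
$$A=B+J,\qquad C=B+U,\qquad D=B+V\pmod L.$$
The joint law is rational: it is determined by the probabilities of $\{J\equiv k \bmod L,\ U=u,\ V=v\}$, which are finite sums of rational numbers and geometric series with ratio $\theta^L$.

**Step 2: express $\mathrm{Ing}$ and $\sigma$ by differences.** Put $\xi=J-V$, $\eta=J-U$, $\delta=U-V\in\{0,\pm2\}$, and write $[\cdot]$ for reduction mod $L$. Then $A-D=[\xi]$, $A-C=[\eta]$, $C-D=[\delta]$, and $[\delta]$ determines $\delta$ because $L\ge5$. Given $(U,V,J)$, each of $B,C,D$ is uniform on $\mathbb Z_L$, so each is independent of $(U,V,J)$. Describing each tuple by one uniform position and differences,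
$$H(C)=H(D)=\log L,\quad H(BC)=H(BD)=\log L+\log2,\quad H(BCD)=\log L+2\log2,$$
$$H(AB)=\log L+H([J]),\quad H(AC)=\log L+H([\eta]),\quad H(AD)=\log L+H([\xi]),$$
$$H(CD)=\log L+H(\delta),\quad H(ACD)=\log L+H(\delta)+H([\xi]\,|\,\delta).$$
Substituting in (1) and (2), the $\log L$, $\log 2$ and $H(\delta)$ terms cancel:
$$\mathrm{Ing}=H([\xi])+H([\eta])-H([\xi]|\delta)-H([J]),\qquad\sigma=H([\xi])+H([\eta])-2H([\xi]|\delta).$$

**Step 3: let $L\to\infty$.** The purpose is to remove the brackets. All integer variables here, conditioned on $\delta$ or not, have geometric tails and so finite entropy. Let $\zeta$ be an integer variable with $H(\zeta)<\infty$ and $\tau=\mathbf 1\{|\zeta|<L/2\}$. Given $\tau=1$, $[\zeta]$ determines $\zeta$. So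
$$0\le H(\zeta)-H([\zeta])=H(\zeta|[\zeta])\le H(\tau)+\Pr(\tau=0)H(\zeta|\tau=0)\le H(\tau)+\sum_{|k|\ge L/2}\Pr(\zeta=k)\log\tfrac1{\Pr(\zeta=k)}.$$
The last step is $\Pr(\tau=0)H(\zeta|\tau=0)=\sum_{|k|\ge L/2}\Pr(\zeta=k)\log\frac{\Pr(\tau=0)}{\Pr(\zeta=k)}$ with $\Pr(\tau=0)\le1$. The right side tends to $0$: $\Pr(\tau=0)\to0$, and the sum is the tail of a convergent series. Applying this to $\xi,\eta,J$ and to $\xi$ conditioned on each value of $\delta$, we get $\mathrm{Ing}\to\mathrm{Ing}_\infty$ and $\sigma\to\sigma_\infty$, given by the same formulas without brackets. So it suffices to find $\theta$ with $\mathrm{Ing}_\infty+\lambda\sigma_\infty<0$, and then take $L$ large.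

**Step 4: the laws of $\xi$ and $\eta$.** The shifts in the definition of $J$ were chosen so that these laws are simple. Given $\delta=0$ (probability $\frac12$), either $U=V=1$ and $\xi=\eta=J-1$, or $U=V=-1$ and $\xi=\eta=J+1$, with equal probability. So $\xi=\eta\sim\frac12Q(\cdot|\ge1)+\frac12Q(\cdot|\le0)=Q$. Given $\delta=2$ (probability $\frac14$): $U=1$, $V=-1$, so $\xi=J+1$, $\eta=J-1$ with $J\sim Q$. Given $\delta=-2$ (probability $\frac14$): $\xi=J-1$, $\eta=J+1$ with $J\sim Q$. Thus $H(\xi|\delta)=H(Q)$, and $\xi,\eta$ both have the law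
$$\overline Q=\tfrac12Q+\tfrac14Q(\cdot-1)+\tfrac14Q(\cdot+1).$$
Hence
$$\sigma_\infty=2\big(H(\overline Q)-H(Q)\big),\qquad\mathrm{Ing}_\infty=\sigma_\infty-\big(H(J)-H(Q)\big).$$

**Step 5: $\sigma_\infty$ is of order $\varepsilon^2$.** We have $H(\overline Q)-H(Q)=H(\xi)-H(\xi|\delta)=I(\xi{:}\delta)$, which is an average of the divergences $D(Q(\cdot-k)\,\|\,\overline Q)$, $k\in\{0,\pm1\}$, where $D(P\|P')=\sum P\log(P/P')$. Since $Q(x-k)/Q(x)\in[\theta,\theta^{-1}]$ for $|k|\le1$, also $\overline Q/Q\in[\theta,\theta^{-1}]$, so all ratios $Q(\cdot-k)/\overline Q$ lie in $[\theta^2,\theta^{-2}]$. From $\log x\le x-1$,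
$$D(P\|\overline Q)\le\sum P\Big(\frac P{\overline Q}-1\Big)=\sum\frac{(P-\overline Q)^2}{\overline Q}\le(\theta^{-2}-1)^2$$
for $P=Q(\cdot-k)$, because $|P/\overline Q-1|\le\theta^{-2}-1$. Finally $\theta^{-2}-1=\varepsilon(1+\theta)/\theta^2\le8\varepsilon$, as $\theta>\frac12$. So $\sigma_\infty\le128\varepsilon^2$.

**Step 6: $H(J)-H(Q)$ is at least of order $\varepsilon$.** Unconditionally, for $x\ge1$,
$$\Pr(J=x)=\tfrac12Q(x)+\tfrac12Q(x-1)\mathbf 1\{x\ge2\},$$
since $U=V=1$ has probability $\frac14$ and $Q(\cdot|\ge1)=2Q$ on $x\ge1$. The law of $J$ is invariant under $x\mapsto1-x$. So $\Pr(J\ge1)=\frac12$, and given $J\ge1$: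

* $J=1$ has probability $Q(1)=\varepsilon/2$;
* for $x\ge2$, $J=x$ has probability $Q(x)+Q(x-1)=\frac\varepsilon2(1+\theta)\theta^{x-2}$.

Thus given $J\ge2$, $J-2$ has the geometric law $\varepsilon\theta^k$, $k\ge0$. With $h(x)=-x\log x-(1-x)\log(1-x)$, this geometric law has entropy $-\log\varepsilon-\frac\theta\varepsilon\log\theta=h(\varepsilon)/\varepsilon$. Decomposing by halves, and then by $J=1$ or $J\ge2$,
$$H(Q)=\log2+\frac{h(\varepsilon)}\varepsilon,\qquad H(J)=\log2+h(\tfrac\varepsilon2)+\Big(1-\frac\varepsilon2\Big)\frac{h(\varepsilon)}\varepsilon .$$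
Let $\varphi(x)=-(1-x)\log(1-x)$, which is concave with $\varphi(0)=0$, so $\varphi(\frac\varepsilon2)\ge\frac12\varphi(\varepsilon)$. Then
$$H(J)-H(Q)=h(\tfrac\varepsilon2)-\tfrac12h(\varepsilon)=\tfrac\varepsilon2\log2+\varphi(\tfrac\varepsilon2)-\tfrac12\varphi(\varepsilon)\ge\tfrac\varepsilon2\log2 .$$

**Step 7: combine.** $\mathrm{Ing}_\infty+\lambda\sigma_\infty\le128(1+\lambda)\varepsilon^2-\frac\varepsilon2\log2$, which is negative for every sufficiently small rational $\varepsilon>0$. $\square$

## 6. Five edges that all look like $K_2$

We want graphs whose counts have the entropies in (1) and (2) as logarithms. Examples 2 and 3 suggest the following. Take a pattern graph on vertices labelled $A,B,C,D$. For a pair $e$ such as $AC$, let $x_e$ be the log count of the subpattern on $e$; this bounds $H(e)$ from *above*, which is what we want for the terms with positive coefficient. For a set $S$ with negative coefficient, glue two copies of the whole pattern along $S$; as in Example 3, this bounds $-H(S)$ from above.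

The first attempt breaks as follows. The positive terms of (1) are the five pairs $AC,AD,BC,BD,CD$, and the subpattern on each of them is one edge. As an unlabelled graph each is $K_2$. So the five coordinates $x_{AC},\dots,x_{CD}$ are all equal to $\log\operatorname{hom}(K_2;G)$, and a count cannot tell $H(AC)$ from $H(CD)$. Homomorphisms forget labels. The same trouble affects the pattern itself: its symmetries, such as exchanging $C$ and $D$, produce homomorphisms mixing up the labels.

The cure is to attach all labels to one big rigid graph, the frame, in such a way that every homomorphism between the graphs we build must fix the frame and hence respect the labels. For *arbitrary* target graphs $G$ no rigidity is available, but there the frame is harmless: we will condition on its image, and since the coefficients in (1) and (2) sum to $0$, the entropy of that image cancels.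

## 7. A rigid frame carrying labels

Let $P$ be a graph on the label set $\{1,\dots,M\}$ with clique number $\omega(P)\le4$. Put $q=20M$ and $n=100M+1=5q+1$. Let $F$ be the graph on $\mathbb Z_n$ in which $i\sim j$ iff their cyclic distance is in $\{1,2,3,4\}$. For $1\le r\le M$ let
$$\Delta_r=\{r,\;10M+2r,\;30M+3r\}\subset\mathbb Z_n .$$
The three cyclic gaps of $\Delta_r$ are
$$10M+r\;<\;20M+r\;<\;70M+1-2r .$$
They are distinct and at least $10$, and the smallest one determines $r$. Cyclic distances within $\Delta_r$ are $10M+r$, $20M+r$, $30M+2r$, hence at least $10$. The sets $\Delta_r$ are pairwise disjoint: their three elements lie in the disjoint ranges $[1,M]$, $[10M+2,12M]$, $[30M+3,33M]$, and within each range $r$ can be read off. Let $R=R(P)$ be $F$ together with $P$, where label vertex $r$ is joined to exactly $\Delta_r$ in $F$.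

For example, with $M=5$ we get $n=501$, $\Delta_1=\{1,52,153\}$ with gaps $51,101,349$, and $\Delta_2=\{2,54,156\}$ with gaps $52,102,347$.

**Definition (labelled graph over $R$).** A labelled graph over $R$ is a graph $G$ containing $F$ as an induced subgraph (the frame), together with a label $\ell(v)\in\{1,\dots,M\}$ for each non-frame vertex $v$, such that $v$ is adjacent to exactly $\Delta_{\ell(v)}$ in $F$, and adjacent non-frame vertices $v,w$ have $\ell(v)\ell(w)\in E(P)$. Its canonical map $\chi_G:G\to R$ is the identity on $F$ and $v\mapsto\ell(v)$ elsewhere; it is a homomorphism.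

For example, $R$ itself is one, with $\ell(r)=r$. So is $F$ plus seven pairwise non-adjacent vertices, each joined to exactly $\Delta_1$. Adding to $F$ a vertex joined to $\Delta_1\cup\Delta_2$ does not give one.

**Lemma 4.** (a) Every homomorphism $F\to R$ is an automorphism of $F$ followed by inclusion, and $\operatorname{Aut}F$ is the dihedral group of order $2n$. (b) If $H$ is a labelled graph over $R$ with at least one non-frame vertex, then $\chi_H$ is the only homomorphism $H\to R$. (c) If $H$ is as in (b) and $G$ is a labelled graph over $R$, then the homomorphisms $H\to G$ are exactly the maps that are the identity on $F$, preserve labels, and preserve edges between non-frame vertices.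

*Proof.* **Step 1: $F$ must map into $F$.** We use 5-cliques, which homomorphisms to loopless graphs carry to 5-cliques. Let $Q$ be a clique of $R$ containing a label vertex $r$. If $Q$ has no frame vertex, $|Q|\le\omega(P)\le4$. If $Q$ contains a frame vertex $f$, then $f$ lies in the anchor set of every label vertex in $Q$, so by disjointness $r$ is the only label vertex. The frame vertices of $Q$ lie in $\Delta_r$, whose elements are pairwise non-adjacent, so $|Q|=2$. Hence 5-cliques of $R$ lie in $F$. Every vertex $i$ of $F$ lies in the 5-clique $\{i,i+1,\dots,i+4\}$, so every homomorphism $F\to R$ has image in $F$.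

**Step 2: endomorphisms of $F$ are automorphisms.** We compare chromatic numbers. Independent sets of $F$ have cyclic gaps $\ge5$, hence size at most $\lfloor n/5\rfloor=q$. Since $5q<n$, five independent sets cannot cover $F$, so $F$ is not 5-colorable. But $F-0$ is 5-colored by $i\mapsto i\bmod5$ on $\{1,\dots,5q\}$: if $i<j$ are adjacent, then $j-i\in\{1,2,3,4\}$ or $n-(j-i)\in\{1,2,3,4\}$. Since $j-i\le5q-1$, the second case means $j-i\in\{5q-3,5q-2,5q-1\}$. In no case is $j-i\equiv0\pmod5$. By rotation $F-v$ is 5-colorable for every $v$. An endomorphism of $F$ missing a vertex $v$ would therefore give a 5-coloring of $F$. So endomorphisms are surjective, hence bijective, and a bijective endomorphism of a finite graph is an automorphism, since it is injective on the finite set of edges.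

**Step 3: $\operatorname{Aut}F$ is dihedral.** Two vertices at distance $d\in\{1,2,3,4\}$, say $0$ and $d$, have as common neighbors the integers in $[d-4,4]$ other than $0$ and $d$; that is $(9-d)-2=7-d$ of them. (No wrap-around occurs, as $n\ge101$.) So an automorphism preserves the edges of distance $1$, which form an $n$-cycle, and is dihedral. All $2n$ dihedral maps preserve cyclic distance, so they are automorphisms. This proves (a).

**Step 4: anchors force the identity (part (b)).** Let $\psi:H\to R$ be a homomorphism. By (a), $\psi|_F=\alpha$ is dihedral. Let $v$ be a non-frame vertex with label $r$. Then $\psi(v)$ is adjacent to all of $\alpha(\Delta_r)$, whose elements have pairwise distance $\ge10$. A frame vertex adjacent to two frame vertices forces their distance to be at most $8$, so $\psi(v)$ is a label vertex $t$. Hence $\alpha(\Delta_r)\subseteq\Delta_t$, and $\alpha(\Delta_r)=\Delta_t$ by size. The dihedral map $\alpha$ preserves the multiset of cyclic gaps, and the smallest gap determines the label, so $t=r$.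

So $\alpha$ preserves $\Delta_r$. Its three gaps are distinct, so $\alpha$ maps each of the three arcs between consecutive elements to itself. If $\alpha$ is a rotation, it fixes the endpoints of an arc, so $\alpha=\mathrm{id}$. If $\alpha$ is a reflection, it swaps the two endpoints of each arc; but a point of $\Delta_r$ is an endpoint of two arcs and would have to go to two different points. So $\alpha=\mathrm{id}$. We also saw $\psi(v)=\ell(v)$ for every non-frame $v$. Hence $\psi=\chi_H$.

**Step 5: from $R$ to arbitrary labelled targets (part (c)).** If $f:H\to G$ is a homomorphism, then $\chi_G\circ f:H\to R$ equals $\chi_H$ by (b). Since $\chi_G^{-1}(F)=F$ and $\chi_G|_F=\mathrm{id}$, $f$ is the identity on $F$, and $\ell(f(v))=\chi_G(f(v))=\chi_H(v)=\ell(v)$ for non-frame $v$. Conversely, a map with the three properties preserves frame edges and edges between non-frame vertices, and it preserves edges between $v$ and $\Delta_{\ell(v)}$ because $f(v)$ has the same label. $\square$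

## 8. The eleven graphs and the functionals $\Phi,\Psi$

Take $M=5$ with labels $A,B,C,D,W$, and let $P$ be $K_5$ minus the edge $AB$. A clique of $P$ omits $A$ or $B$, so $\omega(P)=4$. Let $R=R(P)$. The label $W$ will carry the whole quadruple $(A,B,C,D)$. The edge $AB$ is left out because all of $K_5$ would violate $\omega(P)\le4$; this costs nothing, since $H(AB)$ occurs in (1) only with a negative coefficient. Put
$$\mathcal P=\{AC,AD,BC,BD,CD\},\qquad\mathcal S=\{C,\;D,\;AB,\;ACD,\;BCD\}.$$
The collection $\mathcal U$ consists of

* $H_0=R$, with coordinate $u$;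
* for each $e\in\mathcal P$, $H_e=R[F\cup e]$, the induced subgraph, with coordinate $x_e$;
* for each $S\in\mathcal S$, $H_S$, two copies of $R$ glued along $F\cup S$, with coordinate $z_S$.

Here *glued along $F\cup S$* means: the vertices of $F\cup S$ occur once, each label $r\notin S$ occurs twice, and each of the two copies induces $R$ with no other edges. For example, $H_C$ has the vertices of $F$, one vertex labelled $C$, and two vertices for each of $A,B,D,W$. All eleven graphs are simple, connected (every non-frame vertex is joined to the connected graph $F$), and labelled over $R$ with a non-frame vertex. They are pairwise non-isomorphic, since by Lemma 4(c) an isomorphism preserves labels. Let $\mathcal C=\operatorname{trop}(\mathcal N_{\mathcal U})\subseteq\mathbb R^{11}$.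

Define linear functionals on $\mathbb R^{11}$, modelled on (1) and (2):
$$\Phi=\sum_{e\in\mathcal P}x_e+\sum_{S\in\mathcal S}z_S-10u,\qquad\Psi=x_{AC}+x_{AD}+2x_{CD}+2z_{ACD}+z_C+z_D-8u .$$
The coefficients of $u$ are chosen so that substituting
$$u=H(ABCD),\quad x_e=H(e),\quad z_S=2H(ABCD)-H(S)\tag{8}$$
turns $\Phi$ into the right side of (1) and $\Psi$ into the right side of (2): in $\Phi$ the five $z$'s contribute $10\,H(ABCD)$, and in $\Psi$ they contribute $(4+2+2)H(ABCD)$.

## 9. Every graph obeys the entropy inequalities

**Proposition 1.** $\Psi\ge0$ on $\mathcal C$, and for every integer $s\ge1$,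
$$s\,\Phi+u+\tfrac{s(s+1)}2\,\Psi\ge0\quad\text{on }\mathcal C.\tag{9}$$

*Proof.* By (F2) it suffices to prove these inequalities for the log vector of an arbitrary graph $G$ with all eleven counts positive. Nothing is assumed about $G$.

**Step 1: compare counts with entropies.** Let $X$ be a uniformly random element of $\operatorname{Hom}(R;G)$, let $Z=X|_F$, let $X_A,\dots,X_W$ be the images of the label vertices, and $X_S=(X_r)_{r\in S}$. For the log vector of $G$:

* $u=H(X)$, since $X$ is uniform.
* $x_e\ge H(Z,X_e)$, since $(Z,X_e)$ takes values in $\operatorname{Hom}(H_e;G)$.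
* $z_S\ge2u-H(Z,X_S)$. Let $X'$ be a copy of $X$ such that $X,X'$ are conditionally i.i.d. given $(Z,X_S)$. They agree on $F\cup S$, so the pair is an element of $\operatorname{Hom}(H_S;G)$, and its entropy is $H(Z,X_S)+2\big(H(X)-H(Z,X_S)\big)=2u-H(Z,X_S)$.

**Step 2: cancel the frame.** In $\Phi$ and $\Psi$ all $x_e$ and $z_S$ have coefficients $\ge0$, and $u$ is known exactly. Hence $\Phi(y(G))$ is at least the right side of (1) with each $H(\cdot)$ replaced by $H(Z,X_\cdot)=H(Z)+H(X_\cdot|Z)$, and $\Psi(y(G))$ is bounded likewise by (2). The coefficients in (1) and in (2) sum to $0$, so the terms $H(Z)$ cancel: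
$$\Phi(y(G))\ge\mathrm{Ing}(X_A,X_B,X_C,X_D\,|\,Z),\qquad\Psi(y(G))\ge\sigma(X_A,X_B,X_C,X_D\,|\,Z)\ge0,\tag{10}$$
where $|\,Z$ means that all informations are conditioned on $Z$, i.e. averaged over the conditional laws given $Z=z$.

**Step 3: apply Matúš's inequalities.** Applying Lemma 2 to the conditional law given each $Z=z$ and averaging,
$$s\,\mathrm{Ing}(\cdot|Z)+I(X_C{:}X_D|X_A,Z)+\tfrac{s(s+1)}2\sigma(\cdot|Z)\ge0 .$$
Since $u=H(X)\ge H(X_C|X_A,Z)\ge I(X_C{:}X_D|X_A,Z)$, (10) gives (9) at $y(G)$. $\square$

## 10. Every rational law is realized by graphs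

**Proposition 2.** Let $(A,B,C,D)$ have a law $p$ with finite alphabets and rational probabilities. Then $\mathcal C$ contains the vector (8). At this vector $\Phi=\mathrm{Ing}$ and $\Psi=\sigma$.

*Proof.* **Step 1: replace entropies by cardinalities.** For $N$ with $Np$ integral, let $T$ be the set of quadruples $(a,b,c,d)$ of length-$N$ sequences whose joint empirical distribution is exactly $p$; it is called a *type class*. (For a single fair bit and $N=2m$, the type class consists of the $\binom{2m}m$ balanced bit strings.) For a set $S$ of coordinates let $T_S$ be the projection of $T$. It is contained in the type class of the marginal $p_S$. The symmetric group $S_N$ acts on $T$ by permuting positions, compatibly with the projection, and it acts transitively on the type class of $p_S$. So $T_S$ is this whole type class, and all fibers of $T\to T_S$ have the same size $|T|/|T_S|$. Also $|T_S|$ is the multinomial coefficient $N!/\prod_x(Np_S(x))!$, so by Stirling's formula $\frac1N\log|T_S|\to H(p_S)$.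

**Step 2: build the graph.** Let $G$ be the following labelled graph over $R$. Its frame is $F$. The vertices labelled $A,B,C,D$ are the elements of $T_A,T_B,T_C,T_D$, and the vertices labelled $W$ are the elements of $T$; each is joined to the anchor set of its label. Each $w\in T$ is joined to its four coordinates. For $e\in\mathcal P$, two vertices with labels in $e$ are joined iff the pair lies in $T_e$. There are no other edges; all edges run along edges of $P$.

**Step 3: count.** By Lemma 4(c), a homomorphism $R\to G$ is the identity on $F$ and picks one vertex of each label, with adjacent images for labels adjacent in $P$. The image $w$ of $W$ forces the other four to be its coordinates, and then the edges for $e\in\mathcal P$ are present automatically. So these homomorphisms correspond to elements $w\in T$. Homomorphisms of $H_e$ correspond to elements of $T_e$. Homomorphisms of $H_S$ are pairs of homomorphisms of $R$ agreeing on $F\cup S$, i.e. pairs $w,w'\in T$ with the same projection to $T_S$. Hence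
$$\operatorname{hom}(H_0;G)=|T|,\qquad\operatorname{hom}(H_e;G)=|T_e|,\qquad\operatorname{hom}(H_S;G)=|T_S|\Big(\frac{|T|}{|T_S|}\Big)^2=\frac{|T|^2}{|T_S|}.$$

**Step 4: pass to the limit.** All counts are positive, so $\frac1Ny(G)\in\mathcal C$ by (F3). As $N\to\infty$ these vectors converge to (8), and $\mathcal C$ is closed. The last claim was checked in Section 8. $\square$

As a check, let $A=B=C=D$ be one fair bit and $N=2$. Then $T$ has two elements, $G$ is $F$ with two vertices of each label, and all eleven counts are $2$; for $H_S$ this is $4/2$.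

**Proof of Theorem 1.** Apply Lemma 1 to $\mathcal K=\mathcal C$ with $u,\Phi,\Psi$. Condition (i), with $c_s=\frac{s(s+1)}2$, is Proposition 1. For condition (ii), given $\lambda\ge0$, take the law of Lemma 3; Proposition 2 gives a point of $\mathcal C$ with $\Phi+\lambda\Psi=\mathrm{Ing}+\lambda\sigma<0$. So $\operatorname{trop}(\mathcal N_{\mathcal U})$ is not a polyhedral cone, and the answer to the question is negative. $\blacksquare$

## 11. Enlarging the collection does not restore polyhedrality

**Corollary.** For every finite collection $\mathcal U'\supseteq\mathcal U$ of finite connected simple graphs, $\operatorname{trop}(\mathcal N_{\mathcal U'})$ is not polyhedral.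

*Proof.* View $u,\Phi,\Psi$ as functionals of the $\mathcal U$-coordinates on the larger space, and apply Lemma 1 to $\mathcal K=\operatorname{trop}(\mathcal N_{\mathcal U'})$.

**Condition (i).** A graph with all $\mathcal U'$-counts positive has all $\mathcal U$-counts positive, so the proof of Proposition 1 gives the inequalities at its log vector, and (F2) extends them to $\mathcal K$.

**Condition (ii).** The graphs $G$ of Proposition 2 may have zero counts for some graphs of $\mathcal U'$, so we modify them. Fix $m\ge|V(H')|$ for all $H'\in\mathcal U'$ and use $G\sqcup K_m$. For connected $H'$,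
$$\operatorname{hom}(H';G\sqcup K_m)=\operatorname{hom}(H';G)+\operatorname{hom}(H';K_m),$$
and the last term is positive since $H'$ maps injectively to $K_m$. So all $\mathcal U'$-counts are positive. The $\mathcal U$-counts of $G$ are $\ge1$ and grow by constants not depending on $N$, so their logarithms change by bounded amounts, and the normalized limits of the $\mathcal U$-coordinates are unchanged. Given $\lambda$, take the law of Lemma 3. The functional $\Phi+\lambda\Psi$ on $\frac1Ny(G\sqcup K_m)$ tends to $\mathrm{Ing}+\lambda\sigma<0$, so for large $N$ this normalized log vector, which lies in $\mathcal K$ by (F3), is the point needed in (ii). (We do not need the other coordinates to converge.) $\square$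

## 12. Entropy cones as exposed faces

The encoding is not special to the expressions $\mathrm{Ing}$ and $\sigma$.

**Definition (entropy cone).** Let $\overline\Gamma{}^*_k\subset\mathbb R^{2^k-1}$ be the closed convex cone generated by the entropy vectors $(H(Y_i:i\in S))_{\emptyset\ne S\subseteq[k]}$ of $k$ finite random variables. (By Zhang–Yeung, IEEE Trans. Inform. Theory 43 (1997), this is simply the closure of the set of entropy vectors; this is not needed here.)

For example, $\overline\Gamma{}^*_2$ is $\{(h_1,h_2,h_{12}):h_{12}\ge h_1,\ h_{12}\ge h_2,\ h_{12}\le h_1+h_2\}$. The inequalities hold for entropies, and conversely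
$$(h_1,h_2,h_{12})=(h_{12}-h_2)(1,0,1)+(h_{12}-h_1)(0,1,1)+(h_1+h_2-h_{12})(1,1,1),$$
where the three rays are realized by a fair bit $Y_1$ with $Y_2$ constant, the reverse, and $Y_1=Y_2$ a fair bit.

**Definition (exposed face).** An exposed face of a cone $\mathcal K$ is a set $\mathcal K\cap\{L=0\}$, where $L$ is a linear functional with $L\ge0$ on $\mathcal K$. For example, $\{(x,0):x\ge0\}$ is an exposed face of the cone of Example 1, exposed by $L=y$.

**Theorem 2.** For every $k\ge2$ there is a finite collection $\mathcal U_k$ of finite connected simple graphs such that $\operatorname{trop}(\mathcal N_{\mathcal U_k})$ has an exposed face linearly isomorphic to $\mathbb R_{\ge0}\times\overline\Gamma{}^*_k$.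

The plan: give every subset $S\subseteq[k]$ its own label. For a general target graph, the image $Y_S$ of label $S$ need not have anything to do with the tuple of images of the singletons in $S$. We choose nonnegative functionals that vanish only when the two determine each other in the limit and all counts match entropies. The factor $\mathbb R_{\ge0}$ comes from the entropy of the frame's image, which no longer cancels.

*Proof.* **Step 1: the graphs.** The labels are the nonempty $S\subseteq[k]$, so $M=2^k-1$; write $i$ for $\{i\}$. The pattern $P$ has edges $[k]\,S$ for $S\ne[k]$, and $S\,i$ for $i\in S$, $|S|\ge2$. Without the vertex $[k]$ it is bipartite between singletons and larger sets, so $\omega(P)\le3$ and Section 7 applies. With $R=R(P)$, let $\mathcal U_k$ consist of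

* $R$ (coordinate $u$) and $F$ (coordinate $x_\emptyset$);
* $R[F\cup\{S\}]$ for each $S$ (coordinate $x_S$);
* $R[F\cup\{S,i\}]$ for $i\in S$, $|S|\ge2$ (coordinate $x_{S,i}$);
* two copies of $R$ glued along $F$ (coordinate $z_\emptyset$), along $F\cup\{S\}$ for each $S$ (coordinate $z_S$), and along $F\cup\{i:i\in S\}$ for $|S|\ge2$ (coordinate $z'_S$).

All are connected. Let $\mathcal C_k=\operatorname{trop}(\mathcal N_{\mathcal U_k})$.

**Step 2: functionals that will expose the face.** Define
$$\phi_\emptyset=x_\emptyset+z_\emptyset-2u,\quad\phi_S=x_S+z_S-2u,\quad\phi_{S,i}=x_{S,i}+z_S-2u,\quad\phi'_S=x_S+z'_S-2u+\sum_{i\in S}\phi_{S,i},$$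
the last two kinds for $|S|\ge2$. We show that they are nonnegative on $\mathcal C_k$. Let $G$ have all counts positive, let $X=(Z,(Y_S)_S)$ be uniform in $\operatorname{Hom}(R;G)$ with $Z$ the restriction to $F$ and $Y_S$ the image of label $S$, and write $Y^S=(Y_i)_{i\in S}$. Exactly as in Step 1 of Proposition 1, on the log vector of $G$ we have $u=H(X)$ and
$$x_\emptyset\ge H(Z),\quad x_S\ge H(ZY_S),\quad x_{S,i}\ge H(ZY_SY_i),$$
$$z_\emptyset\ge2u-H(Z),\quad z_S\ge2u-H(ZY_S),\quad z'_S\ge2u-H(ZY^S).\tag{11}$$
Hence $\phi_\emptyset,\phi_S\ge0$ and $\phi_{S,i}\ge H(Y_i|ZY_S)\ge0$. Moreover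
$$H(ZY_S)-H(ZY^S)=H(Y_S|ZY^S)-H(Y^S|ZY_S),\qquad H(Y^S|ZY_S)\le\sum_{i\in S}H(Y_i|ZY_S)\le\sum_{i\in S}\phi_{S,i},\tag{12}$$
so $\phi'_S\ge H(ZY_S)-H(ZY^S)+\sum_{i\in S}\phi_{S,i}\ge H(Y_S|ZY^S)\ge0$. By (F2) all these functionals are $\ge0$ on $\mathcal C_k$. Therefore
$$\mathfrak F=\mathcal C_k\cap\{\text{all }\phi_\emptyset=\phi_S=\phi_{S,i}=\phi'_S=0\}$$
is an exposed face, exposed by the sum of the functionals. (It is not all of $\mathcal C_k$. Since $\log\operatorname{hom}(H;K_m)/\log m\to|V(H)|$, the vector of vertex numbers lies in $\mathcal C_k$, and there $\phi_{S,i}=(n+2)+(n+1+2(M-1))-2(n+M)=1$.)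

**Step 3: points of the face come from entropies.** Let $y\in\mathfrak F$. By (F3), $y=\lim_my^{(m)}$ with $y^{(m)}=\sum_j\lambda_{mj}\,y(G_{mj})$, a finite sum with $\lambda_{mj}\ge0$. Let $h_m$ denote the corresponding combination $\sum_j\lambda_{mj}H_j$ of (conditional) entropies, where $H_j$ refers to the uniform homomorphism $R\to G_{mj}$. The inequalities (11), (12) and their consequences are linear, so they hold for $y^{(m)}$ and $h_m$; also $u^{(m)}=h_m(Z,(Y_S)_S)$. All functionals of Step 2 tend to $0$ along $y^{(m)}$. Consequently:

* $\phi_\emptyset$ is the sum of the nonnegative terms $x_\emptyset-h_m(Z)$ and $z_\emptyset-2u+h_m(Z)$, so $x_\emptyset^{(m)}-h_m(Z)\to0$.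
* In the same way $\phi_S\to0$ gives $x_S^{(m)}-h_m(ZY_S)\to0$.
* For $|S|\ge2$: $\phi_{S,i}\ge h_m(Y_i|ZY_S)\ge0$, so $h_m(Y_i|ZY_S)\to0$, and summing over $i\in S$, $h_m(Y^S|ZY_S)\to0$.
* For $|S|\ge2$, we have
$$\phi'_S=[x_S-h_m(ZY_S)]+[z'_S-2u+h_m(ZY^S)]+\sum_{i\in S}\phi_{S,i}+h_m(Y_S|ZY^S)-h_m(Y^S|ZY_S)\to0 .$$
The brackets, the $\phi_{S,i}$ and $h_m(Y_S|ZY^S)$ are nonnegative, and the last term tends to $0$. So $h_m(Y_S|ZY^S)\to0$.

For $|S|=1$ we have $Y_S=Y^S$, and the last two conclusions are trivial.

**Step 4: the face maps into $\mathbb R_{\ge0}\times\overline\Gamma{}^*_k$.** Let $r_m(S)=h_m(Y^S|Z)$. By Step 3, $x_S-x_\emptyset=\lim h_m(Y_S|Z)$, and $h_m(Y_S|Z)-h_m(Y^S|Z)=h_m(Y_S|ZY^S)-h_m(Y^S|ZY_S)\to0$. So $x_S-x_\emptyset=\lim r_m(S)$. Each $(r_m(S))_S$ is a nonnegative combination of entropy vectors of $(Y_1,\dots,Y_k)$ under conditional laws given $Z=z$, so $(x_S-x_\emptyset)_S\in\overline\Gamma{}^*_k$. Also $x_\emptyset=\lim h_m(Z)\ge0$. Hence the linear map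
$$\pi(y)=(x_\emptyset,(x_S-x_\emptyset)_S)$$
sends $\mathfrak F$ into $\mathbb R_{\ge0}\times\overline\Gamma{}^*_k$.

**Step 5: $\pi$ is injective on the span of $\mathfrak F$.** We recover the other coordinates. Since $Y^{[k]}$ is the tuple of all $Y_i$, the difference between $h_m((Y_S)_S|Z)$ and $r_m([k])$ is $h_m((Y_S)_S|ZY^{[k]})\le\sum_Sh_m(Y_S|ZY^S)\to0$. Therefore $u=\lim\big(h_m(Z)+r_m([k])\big)=x_{[k]}$. The face equations then give
$$z_\emptyset=2u-x_\emptyset,\qquad z_S=2u-x_S,\qquad x_{S,i}=2u-z_S=x_S,\qquad z'_S=2u-x_S .$$
So on $\mathfrak F$ the point $y$ is a fixed linear function of $\pi(y)$. This linear identity extends to the span of $\mathfrak F$, on which $\pi$ is therefore injective.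

**Step 6: $\pi$ is onto.** First we realize entropy vectors. Given a rational law of $(Y_1,\dots,Y_k)$, let $T$ be its type class for length $N$ as in Proposition 2, with projections $T_S$ and $T_{[k]}=T$. Let $G$ be the labelled graph over $R$ whose vertices of label $S$ are the elements of $T_S$, with edges given by projection along the edges of $P$: $w\in T$ is joined to its projection in $T_S$, and an element of $T_S$ is joined to its $i$-th coordinate in $T_i$ for $i\in S$, $|S|\ge2$. By Lemma 4(c) the counts are as follows.

* For $R$: the image $w\in T$ of label $[k]$ determines everything, so the count is $|T|$.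
* For the coordinates $x_S$ and $x_{S,i}$: $|T_S|$ each, since the $i$-th coordinate is determined.
* For $z_\emptyset$: $|T|^2$. For $z_S$ and for $z'_S$: pairs $w,w'\in T$ with the same projection to $S$, so $|T|^2/|T_S|$.

For $\operatorname{hom}(F;G)$ we use Lemma 4(a): if $f:F\to G$ is a homomorphism, $\chi_G\circ f$ is an automorphism of $F$, and as $\chi_G^{-1}(F)=F$, so is $f$. Thus $\operatorname{hom}(F;G)=|\operatorname{Aut}F|=2n$, a constant. Dividing log vectors by $N$ and letting $N\to\infty$ we get a point of $\mathcal C_k$ with, writing $Y^S$ for $(Y_i)_{i\in S}$ under the given law,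
$$x_\emptyset=0,\quad x_S=x_{S,i}=H(Y^S),\quad u=H(Y^{[k]}),\quad z_\emptyset=2u,\quad z_S=z'_S=2u-H(Y^S),$$
at which all functionals of Step 2 vanish. So it lies in $\mathfrak F$, and its image under $\pi$ is $(0,(H(Y^S))_S)$. Rational laws are dense among laws on given finite alphabets, and entropy is continuous there. The set $\pi(\mathfrak F)$ is a closed convex cone, because $\mathfrak F$ is one and $\pi$ is injective on its span. So $\pi(\mathfrak F)\supseteq\{0\}\times\overline\Gamma{}^*_k$.

Next we realize the factor $\mathbb R_{\ge0}$. Every graph of $\mathcal U_k$ is connected and maps to $R$, so for $m$ disjoint copies of $R$ every count is $m$ times a positive constant. The log vector is $(\log m)\mathbf 1$ plus a constant vector, so $\mathbf 1\in\mathcal C_k$. All the functionals vanish at $\mathbf 1$, hence $\mathbf 1\in\mathfrak F$, and $\pi(\mathbf 1)=(1,0)$. Therefore $\pi(\mathfrak F)\supseteq\mathbb R_{\ge0}\times\overline\Gamma{}^*_k$. With Step 4 we have equality, and $\pi$ restricts to a linear isomorphism from $\mathfrak F$ onto $\mathbb R_{\ge0}\times\overline\Gamma{}^*_k$.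 $\square$

Thus tropicalized number profiles are at least as complicated as the closed cones of entropy vectors on any number of variables. In particular, **for every $k\ge4$ the cone $\operatorname{trop}(\mathcal N_{\mathcal U_k})$ is non-polyhedral.** To see this, suppose it is polyhedral. Its exposed face $\mathfrak F$ is then polyhedral (add the inequality $-L\ge0$, with $L$ the exposing functional), and so are linear images of $\mathfrak F$, since linear images of polyhedral cones are polyhedral. So the projection $\mathcal K$ of $\overline\Gamma{}^*_k$ to the coordinates $S\subseteq[4]$ is polyhedral. Write $(A,B,C,D)=(Y_1,Y_2,Y_3,Y_4)$ and apply Lemma 1 to $\mathcal K$ with $\Phi=\mathrm{Ing}$, $\Psi=\sigma$, $u=I(C{:}D|A)$, regarded as linear functionals of the entropy coordinates. Condition (i) holds with $c_s=\frac{s(s+1)}2$: the inequalities $\sigma\ge0$ and (3) hold for all entropy vectors, hence on the closed convex cone they generate. Condition (ii) holds because $\mathcal K$ contains the entropy vectors of the variables of Lemma 3, extended by constants $Y_5,\dots,Y_k$. So $\mathcal K$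 is not polyhedral, a contradiction. $\blacksquare$
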